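\title{Square functions for ergodic averages over nested rectangles}

\begin{abstract}
Let $M_j$ be the ergodic averages of a measure-preserving $\mathbb{Z}^d$-action over a nested sequence of rectangles of arbitrary shapes. We prove that the square function $\big(\sum_j|(M_j-M_{j+1})\phi|^2\big)^{1/2}$ is of weak type $(1,1)$ with a constant depending only on $d$; in particular it is finite almost everywhere for every integrable $\phi$. It is also bounded on $L^p$ for $1<p<\infty$, the exponent $2$ cannot be lowered, and the strong type $(1,1)$ bound fails. The proof uses a Calder\'on--Zygmund decomposition along a single chain of dyadic grids that follows the shapes of the rectangles, atoms that cancel along every line parallel to the direction of growth, and a summation by parts against a decreasing family of positive kernels.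
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(X,\Sigma,\mu)$ be a measure space. A \emph{measure-preserving $\mathbb{Z}^d$-action} is a family of measurable maps $T_y\colon X\to X$, $y\in\mathbb{Z}^d$, with $T_0=\mathrm{id}$, $T_{y+y'}=T_yT_{y'}$ and $\mu(T_y^{-1}A)=\mu(A)$ for $A\in\Sigma$. It acts on functions by $T_y\phi(x)=\phi(T_{-y}x)$. For finite nonempty sets $E_1,E_2,\dots\subset\mathbb{Z}^d$ put
\[
M_j\phi=\frac1{|E_j|}\sum_{y\in E_j}T_y\phi,
\qquad
S\phi=\Big(\sum_j|(M_j-M_{j+1})\phi|^2\Big)^{1/2}.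
\]
A \emph{rectangle} is a product $\prod_{k=1}^d([a_k,b_k]\cap\mathbb{Z})$ with integers $a_k\le b_k$, that is, a product of nonempty finite intervals of integers, and a sequence of rectangles is \emph{nested} if $E_j\subset E_{j+1}$ for all $j$. The following question comes from Krause \cite{Krause}.

\medskip
\noindent\emph{Let $(X,\Sigma,\mu)$ be a non-atomic probability space with a measure-preserving $\mathbb{Z}^d$-action, and let $(E_j)$ be any nested sequence of rectangles. Is $S\phi<\infty$ almost everywhere for every $\phi\in L^1(\mu)$?}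
\medskip

The square function counts oscillations: at a point $x$, at most $S\phi(x)^2/\varepsilon^2$ of the steps $|M_j\phi(x)-M_{j+1}\phi(x)|$ are at least $\varepsilon$. A subsequence of a nested sequence is nested, so a bound with a constant independent of the rectangles controls all subsequences. For instance, $\|S\phi\|_2\le C\|\phi\|_2$ with such a constant forces $M_j\phi$ to be a Cauchy sequence in $L^2$: otherwise some subsequence has infinitely many steps of norm at least $\varepsilon$, and the square of the $L^2$ norm of its square function is infinite. The exponent $2$ is suggested by a model: if the $M_j$ were orthogonal projections onto decreasing subspaces, the differences would be orthogonal and $\sum_j\|(M_j-M_{j+1})\phi\|_2^2\le\|\phi\|_2^2$. Nestedness cannot simply be dropped: if $E_j$ alternates between $\{0\}$ and $\{0,y\}$, every step equals $\frac12|\phi-T_y\phi|$, and $S\phi=\infty$ wherever $\phi\neq T_y\phi$.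

The answer to the question is yes, in a quantitative form that uses neither the finiteness nor the non-atomicity of $\mu$.

\begin{theorem}\label{thm:weak}
For every $d\ge1$ there is $C_d<\infty$ such that for every nested sequence of rectangles $E_1\subset E_2\subset\cdots$ in $\mathbb{Z}^d$, every measure-preserving $\mathbb{Z}^d$-action on a $\sigma$-finite measure space $(X,\Sigma,\mu)$, every $\phi\in L^1(\mu)$ and every $\lambda>0$,
\[
\mu\{S\phi>\lambda\}\le\frac{C_d}{\lambda}\,\|\phi\|_1 .
\]
In particular $S\phi<\infty$ almost everywhere.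
\end{theorem}

The last sentence follows by letting $\lambda\to\infty$.

\begin{theorem}\label{thm:comp}
\begin{itemize}
\item[(a)] In the setting of Theorem~\ref{thm:weak}, $\|S\phi\|_p\le C_{d,p}\|\phi\|_p$ for $1<p<\infty$.
\item[(b)] The exponent $2$ is sharp: for each $d$ there are nested cubes, an action on a non-atomic probability space and $\phi\in L^2$ such that, almost everywhere, $\sum_j|(M_j-M_{j+1})\phi|^q=\infty$ for every $q<2$.
\item[(c)] Weak type cannot be replaced by strong type at $p=1$: for $\mathbb{Z}$ acting on itself by translations and $E_j=\{0,\dots,j-1\}$, the function $S\delta_0$ is not in $\ell^1$.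
\end{itemize}
\end{theorem}

Section~\ref{sec:point} tests the statements on a point mass and proves (c). Section~\ref{sec:red} reduces everything to $\mathbb{Z}^d$ and to rectangles that change one side at a time, and Section~\ref{sec:fourier} bounds each such step by a difference $K_j-K_{j+1}$ of positive convolution operators. Section~\ref{sec:model} shows why the classical Calder\'on--Zygmund argument does not apply and works out its replacement on a column of point masses in the plane; Sections~\ref{sec:stop}--\ref{sec:good} carry this out in general and prove Theorem~\ref{thm:weak}. Parts (a) and (b) of Theorem~\ref{thm:comp} are proved in Sections~\ref{sec:Lp} and~\ref{sec:sharp}.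

Throughout, $C$ denotes constants depending only on $d$, and $C_p$ constants depending only on $d$ and $p$. For a finite set $R\subset\mathbb{Z}^d$ we write $f(R)=\sum_{n\in R}f(n)$ and $\operatorname{avg}_Rf=f(R)/|R|$. The letter $i$ is reserved for $\sqrt{-1}$.

\section{Point masses}\label{sec:point}

The group $\mathbb{Z}^d$ acts on itself, with counting measure, by $T_yn=n+y$. The averages are then the convolutions
\[
A_jf(n)=\frac1{|E_j|}\sum_{y\in E_j}f(n-y)=\operatorname{avg}_{\,n-E_j}f ,
\]
and we call $n-E_j$ the \emph{window} of $A_j$ at $n$. The first test of a weak type $(1,1)$ bound is $f=\delta_0$, for which $A_j\delta_0=|E_j|^{-1}1_{E_j}$.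

Let the $E_j$ be any nested finite sets, let $n\in\bigcup_jE_j$, and let $j_n$ be the first index with $n\in E_{j_n}$. The sequence $A_j\delta_0(n)$ vanishes for $j<j_n$, jumps to $|E_{j_n}|^{-1}$, and then is nonnegative and nonincreasing. The decrements add up to at most $|E_{j_n}|^{-1}$, so their squares add up to at most $|E_{j_n}|^{-2}$, and
\begin{equation}\label{eq:point}
S\delta_0(n)\le\frac{\sqrt2}{|E_{j_n}|},\qquad\text{while}\qquad S\delta_0(n)\ge\frac1{|E_{j_n}|}\ \text{ if }j_n\ge2 .
\end{equation}
Hence $\{S\delta_0>\lambda\}$ lies in the union of those $E_j$ with $|E_j|<\sqrt2/\lambda$, and since these sets are nested their union has at most $\sqrt2/\lambda$ points. A point mass thus satisfies the weak type bound whatever the shapes, which suggests Theorem~\ref{thm:weak}.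

\begin{proof}[Proof of Theorem~\ref{thm:comp}(c)]
For $E_j=\{0,\dots,j-1\}$ and $n\ge1$ we have $j_n=n+1$, so \eqref{eq:point} gives $S\delta_0(n)\ge1/(n+1)$, which is not summable.
\end{proof}

There is also a reason for caution. The sides of the rectangles may grow at unrelated rates, and the family of \emph{all} rectangles containing $0$ is too rich for $\ell^1$ when $d\ge2$. In the plane, the supremum over such $E$ of $|E|^{-1}1_E(n)$ is at least $1/((n_1+1)(n_2+1))$ for $n_1,n_2\ge0$, and the number of pairs of positive integers with product less than $t$ is at least $\sum_{a<t}(t/a-1)$, which is not $O(t)$. So an argument that treats the coordinates independently cannot reach $p=1$; the proof has to use that a nested sequence is a one-parameter family.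

\section{Reduction to $\mathbb{Z}^d$}\label{sec:red}

Each of the following steps applies to the weak type $(1,1)$ bound and, in the same way, to the $L^p$ bounds.

\emph{Finite sequences.} The square functions $S_N\phi$ formed with $E_1,\dots,E_N$ increase to $S\phi$, so $\{S\phi>\lambda\}$ is the increasing union of the sets $\{S_N\phi>\lambda\}$. It suffices to treat finite sequences with constants independent of $N$.

\emph{The origin.} Pick $y_1\in E_1$ and let $M_j'$ be the averages over $E_j-y_1$. Then $M_j\phi(x)=M_j'\phi(T_{-y_1}x)$, so the two square functions have the same distribution, and we may assume $0\in E_1$. Prepending $E_0=\{0\}$ adds a term and only increases $S\phi$.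

\emph{One side at a time.} Write $E_j=\prod_kI_j^k$, so that $I_j^k\subset I_{j+1}^k$. Between $E_j$ and $E_{j+1}$ insert the rectangles $\prod_{k\le l}I_{j+1}^k\times\prod_{k>l}I_j^k$, $1\le l<d$. The new sequence is nested, each old step is a sum of $d$ new steps, and $|\sum_{l=1}^da_l|^2\le d\sum_l|a_l|^2$. So the old square function is at most $\sqrt d$ times the new one.

\emph{Transference.} Suppose $|\{Sf>\lambda\}|\le C\|f\|_1/\lambda$ for finitely supported $f$ on $\mathbb{Z}^d$, where $S$ is formed with the $A_j$. Let $\Lambda_R=[-R,R]^d\cap\mathbb{Z}^d$, choose $R_0$ with $E_N\subset\Lambda_{R_0}$, and for $x\in X$ put $\phi_x(n)=\phi(T_nx)1_{\Lambda_{R+R_0}}(n)$. If $n\in\Lambda_R$ and $y\in E_j$, then $\phi_x(n-y)=\phi(T_{-y}T_nx)$, so $A_j\phi_x(n)=M_j\phi(T_nx)$ and $S\phi_x(n)=S\phi(T_nx)$. Since each $T_n$ preserves $\mu$,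
\[
|\Lambda_R|\,\mu\{S\phi>\lambda\}=\int|\{n\in\Lambda_R:S\phi_x(n)>\lambda\}|\,d\mu(x)\le\frac C\lambda\int\|\phi_x\|_1\,d\mu(x)=\frac C\lambda|\Lambda_{R+R_0}|\,\|\phi\|_1 .
\]
Divide by $|\Lambda_R|$ and let $R\to\infty$. For $L^p$, integrate $\sum_{n\in\Lambda_R}S\phi_x(n)^p\le C^p\|\phi_x\|_p^p$ instead.

\emph{Nonnegative functions.} Write $f=f^{(1)}-f^{(2)}+if^{(3)}-if^{(4)}$ with $0\le f^{(l)}\le|f|$. Since $S$ is sublinear, $\{Sf>\lambda\}\subset\bigcup_l\{Sf^{(l)}>\lambda/4\}$.

Theorem~\ref{thm:weak} is therefore a consequence of the following statement.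

\begin{proposition}\label{prop:main}
Let $\{0\}=E_0\subset E_1\subset\dots\subset E_N$ be rectangles in $\mathbb{Z}^d$, consecutive ones differing in at most one side, and let $Sf=\big(\sum_{j<N}|(A_j-A_{j+1})f|^2\big)^{1/2}$. For finitely supported $f\ge0$ and $\lambda>0$,
\[
|\{Sf>\lambda\}|\le C_d\,\|f\|_1/\lambda .
\]
\end{proposition}

From now on the $E_j$ are as in Proposition~\ref{prop:main}, and $L_j^k=|I_j^k|$. The steps with $E_j\ne E_{j+1}$ fall into $d$ classes according to the side that changes. The classes are treated alike, so we fix notation for the last one. Call the last coordinate \emph{vertical} and the others \emph{horizontal}, write $n=(n',n_d)$, $E_j=P_j\times I_j$ and $\ell_j=|I_j|$, and let $H_j$ and $V_j$ be the averages over $P_j$ in $n'$ and over $I_j$ in $n_d$, so that $A_j=H_jV_j$. (For $d=1$ there are no horizontal variables and $H_j$ is the identity.) Let $\mathcal V$ be the set of \emph{vertical steps}, those $j<N$ with $I_j\ne I_{j+1}$. For $j\in\mathcal V$ we have $P_j=P_{j+1}$ and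
\[
A_j-A_{j+1}=H_j(V_j-V_{j+1}).
\]

Two facts about nested intervals will be used repeatedly. If $I\subset I'$ have $\ell\le\ell'$ points and $\delta=1-\ell/\ell'$, then $\ell^{-1}1_I-\ell'^{-1}1_{I'}$ equals $\delta/\ell$ on $I$ and $-1/\ell'$ on $I'\setminus I$; its positive and negative parts both have sum $\delta$. Thus
\begin{equation}\label{eq:kernel}
\ell^{-1}1_I-\ell'^{-1}1_{I'}\ \text{ has sum $0$ and $\ell^1$ norm $2\delta$.}
\end{equation}
Next, let $\delta_j=1-\ell_j/\ell_{j+1}$ and $\mathcal V_a=\{j\in\mathcal V:2^a\le\ell_j<2^{a+1}\}$ for $a\ge0$. Then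
\begin{equation}\label{eq:log}
\sum_{j\in\mathcal V_a}\delta_j\le2 .
\end{equation}
Indeed, for the $j\in\mathcal V_a$ with $\ell_{j+1}<2^{a+1}$ we use $\delta_j\le\log(\ell_{j+1}/\ell_j)$; the intervals $[\ell_j,\ell_{j+1}]$ do not overlap and lie in $[2^a,2^{a+1}]$, so these terms add up to at most $\log2$. At most one $j$ has $\ell_j<2^{a+1}\le\ell_{j+1}$, and $\delta_j\le1$.

\section{Positive majorants on the Fourier side}\label{sec:fourier}

For $f\in\ell^1(\mathbb{Z}^d)$ let $\widehat f(\theta)=\sum_nf(n)e^{-in\cdot\theta}$, $\theta\in[-\pi,\pi]^d$. Convolution with a kernel $\kappa\in\ell^1$ multiplies $\widehat f$ by $\widehat\kappa$, its \emph{multiplier}, and Plancherel's identity reads $\langle f,g\rangle=(2\pi)^{-d}\int\widehat f\,\overline{\widehat g}\,d\theta$. The average over an interval $I\subset\mathbb{Z}$ with $\ell$ points has multiplier $D_I(\theta)=\ell^{-1}\sum_{n\in I}e^{-in\theta}$.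

To imitate the projection model of Section~\ref{sec:intro} we want to bound $|D_I-D_{I'}|^2$ by a telescoping difference. The functions $|D_I|^2$ are unsuitable because they are not monotone in $I$: at $\theta=\pi$ the value is $0$ for even $\ell$ and $\ell^{-2}$ for odd $\ell$. We replace them by monotone majorants. Let
\[
\sigma(\theta)=|1-e^{i\theta}|,\qquad\sigma^2=2-2\cos\theta,\qquad r_\ell(\theta)=\big(1+\ell^2\sigma(\theta)^2\big)^{-1/2}\quad(\ell\ge1).
\]
Then $0<r_\ell\le1$, and $r_\ell$ is nonincreasing in $\ell$.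

\begin{lemma}\label{lem:D}
Let $I\subset I'$ be intervals with $\ell\le\ell'$ points. Then
\[
|D_I|^2\le5\,r_\ell^2,\qquad|D_I-D_{I'}|^2\le32\sqrt2\,(r_\ell-r_{\ell'}).
\]
\end{lemma}

\begin{proof}
Put $u=\ell^2\sigma^2$, $v=\ell'^2\sigma^2$ and $\delta=1-\ell/\ell'$. Summing the geometric series gives $|D_I|\le\min(1,2/\sqrt u)$. Now $\min(1,4/u)(1+u)$ is at most $1+u\le5$ for $u\le4$ and at most $4+4/u\le5$ for $u\ge4$, which is the first bound.

Since $u=(1-\delta)^2v$, we have $u\le v$ and $v-u=\delta(2-\delta)v\ge\delta v$. Hence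
\begin{equation}\label{eq:rdiff}
r_\ell-r_{\ell'}=\frac{v-u}{\sqrt{1+u}\sqrt{1+v}\,(\sqrt{1+u}+\sqrt{1+v})}\ge\frac12\,w,\qquad w=\frac{\delta v}{(1+v)\sqrt{1+u}} .
\end{equation}
Let $D=D_I-D_{I'}$. By \eqref{eq:kernel}, $|D|\le2\delta$. Since the coefficients of $D$ have sum $0$, we may replace $e^{-in\theta}$ by $e^{-in\theta}-e^{-in_0\theta}$ with $n_0\in I'$ fixed; this difference has modulus at most $|n-n_0|\sigma\le\ell'\sigma$, so $|D|\le2\delta\sqrt v$. Finally $|D|\le2/\sqrt u+2/\sqrt v\le4/\sqrt u$.

If $u\le1$, the first two bounds and $\min(1,v)\le2v/(1+v)$ give $|D|^2\le4\delta^2\min(1,v)\le8\delta v/(1+v)\le8\sqrt2\,w$, because $\sqrt{1+u}\le\sqrt2$. If $u\ge1$, then $v\ge1$, and the product of the first and third bounds gives $|D|^2\le8\delta/\sqrt u\le8\sqrt2\,\delta/\sqrt{1+u}\le16\sqrt2\,w$, because $1+u\le2u$ and $1\le2v/(1+v)$. In both cases \eqref{eq:rdiff} finishes the proof.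
\end{proof}

\begin{remark}
The second bound fails with $r^2$ in place of $r$, because of short steps at high frequency. For $I=\{0,\dots,\ell-1\}$ with $\ell$ even, $I'=\{0,\dots,\ell\}$ and $\theta=\pi$, the left side is $(\ell+1)^{-2}$, whereas $r_\ell^2-r_{\ell+1}^2=\frac{4(2\ell+1)}{(1+4\ell^2)(1+4(\ell+1)^2)}\le\ell^{-3}$.
\end{remark}

For estimates involving $\ell^1$ and $\ell^\infty$ norms we need the kernels of these majorants to be nonnegative. A \emph{dyadic interval} of length $2^\alpha$ is a set $\{c2^\alpha,\dots,(c+1)2^\alpha-1\}$ with $c\in\mathbb{Z}$, $\alpha\ge0$. Those of a given length partition $\mathbb{Z}$, and any two dyadic intervals are nested or disjoint.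

\begin{lemma}\label{lem:kernels}
Let $\ell\ge1$.
\begin{itemize}
\item[(i)] $r_\ell=\widehat{\nu_\ell}$ for a nonnegative even kernel $\nu_\ell$ on $\mathbb{Z}$ with sum $1$.
\item[(ii)] $r_\ell^2=\widehat{\kappa_\ell}$, where $\kappa_\ell(n)=\frac{1-\rho}{1+\rho}\rho^{|n|}$ and $\rho\in(0,1)$ is defined by $\ell=\sqrt\rho/(1-\rho)$. The kernel $\kappa_\ell$ has sum $1$, and $\kappa_\ell\le\kappa_\ell(0)\le1/\ell$.
\item[(iii)] If $2^\alpha\le\ell$, then $\sum_I|I|\max_{z\in I}\kappa_\ell(n-z)\le4$ for all $n\in\mathbb{Z}$, the sum being over the dyadic intervals of length $2^\alpha$.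
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $r_\ell=(1+2\ell^2)^{-1/2}(1-t\cos\theta)^{-1/2}$ with $t=2\ell^2/(1+2\ell^2)\in(0,1)$. The power series $(1-z)^{-1/2}=\sum_mc_mz^m$ has positive coefficients, and $\cos^m\theta$ is the transform of the $m$-fold convolution power of $\frac12(\delta_1+\delta_{-1})$, a nonnegative even kernel with sum $1$. As $\sum_mc_mt^m<\infty$, the resulting series of kernels converges in $\ell^1$, and the sum of $\nu_\ell$ is $r_\ell(0)=1$.

(ii) The map $\rho\mapsto\sqrt\rho/(1-\rho)$ is an increasing bijection from $(0,1)$ onto $(0,\infty)$. Summing two geometric series,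
\[
\widehat{\kappa_\ell}(\theta)=\frac{1-\rho}{1+\rho}\cdot\frac{1-\rho^2}{1-2\rho\cos\theta+\rho^2}=\frac{(1-\rho)^2}{(1-\rho)^2+\rho\sigma^2}=\frac1{1+\ell^2\sigma^2}.
\]
The value at $\theta=0$ is $1$, and $\kappa_\ell(0)\le1-\rho=\sqrt\rho/\ell\le1/\ell$.

(iii) The interval containing $n$ and its two neighbors contribute at most $3\cdot2^\alpha/\ell\le3$. For any other $I$ let $I^-$ be its neighbor on the side of $n$. Every point of $I^-$ is closer to $n$ than every point of $I$, so $|I|\max_{z\in I}\kappa_\ell(n-z)\le\sum_{z\in I^-}\kappa_\ell(n-z)$. The map $I\mapsto I^-$ is injective, so these terms add up to at most $1$.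
\end{proof}

For $0\le j\le N$ let $K_j$ be the convolution on $\mathbb{Z}^d$ with kernel $\nu_{\ell_j}(n_d)\prod_{k<d}\kappa_{L_j^k}(n_k)$. The kernel is nonnegative and even with sum $1$, and the multiplier is $\Pi_jr_{\ell_j}$, where $\Pi_j(\theta)=\prod_{k<d}r_{L_j^k}(\theta_k)^2$ and $r_{\ell_j}$ is evaluated at $\theta_d$. One should think of $K_j$ as a smooth substitute for $A_j^*A_j$ that decreases along the whole sequence, horizontal steps included.

\begin{lemma}\label{lem:dom}
Let $c_d=32\sqrt2\cdot5^{d-1}$ and $G\in\ell^1(\mathbb{Z}^d)$. Then $0\le\langle K_jG,G\rangle\le\|G\|_2^2$ and $\langle(K_j-K_{j+1})G,G\rangle\ge0$ for all $j$, and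
\[
\|(A_j-A_{j+1})G\|_2^2\le c_d\,\langle(K_j-K_{j+1})G,G\rangle\qquad(j\in\mathcal V).
\]
\end{lemma}

\begin{proof}
All side lengths are nondecreasing in $j$, so $1\ge\Pi_jr_{\ell_j}\ge\Pi_{j+1}r_{\ell_{j+1}}>0$, and Plancherel's identity gives the first two claims. For $j\in\mathcal V$ the multiplier of $A_j-A_{j+1}$ is $(D_{I_j}-D_{I_{j+1}})(\theta_d)\prod_{k<d}D_{I_j^k}(\theta_k)$. By Lemma~\ref{lem:D} its squared modulus is at most $c_d\Pi_j(r_{\ell_j}-r_{\ell_{j+1}})$, and $\Pi_j=\Pi_{j+1}$ because the horizontal sides do not change.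
\end{proof}

\begin{corollary}\label{cor:L2}
$\|Sf\|_2^2\le d\,c_d\|f\|_2^2$ for finitely supported $f$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:dom}, the vertical steps contribute at most $c_d\sum_{j<N}\langle(K_j-K_{j+1})f,f\rangle\le c_d\langle K_0f,f\rangle\le c_d\|f\|_2^2$. The other $d-1$ directions contribute the same.
\end{proof}

\section{Two obstacles and a model case}\label{sec:model}

The classical route from $\ell^2$ to weak $\ell^1$ writes $f=g+\sum_Qb_Q$, where $|g|\le C\lambda$ and each atom $b_Q$ is supported on a dyadic box $Q$ and has sum zero. The $\ell^2$ bound handles $g$, since $\|g\|_2^2\le C\lambda\|f\|_1$, and one shows that $Sb_Q$ has $\ell^1$ norm at most $C\|b_Q\|_1$ outside a dilate of $Q$. Here the second step fails, for two different reasons.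

\emph{Short steps.} Let $d=1$, $E_j=\{0,\dots,j-1\}$ and $b=\delta_0-\delta_1$. Then $A_jb=(\delta_0-\delta_j)/j$, so $A_nb(n)=-1/n$, $A_{n+1}b(n)=0$ and $Sb(n)\ge1/n$ for $n\ge1$. The $\ell^1$ estimate for atoms is false, and the atoms too must be estimated in $\ell^2$. Still, the cancellation is visible in the decay $\|A_jb\|_1=2/j$.

\emph{Cancellation in the wrong direction.} Let $d=2$, $E_j=\{0,1\}\times\{0,\dots,2^j-1\}$ and $b=\delta_{(0,0)}-\delta_{(1,0)}$. Then $A_jb(n)=\frac12(\delta_0-\delta_2)(n_1)\,2^{-j}1_{[0,2^j)}(n_2)$ and $\|A_jb\|_1=1$ for all $j$. The atom cancels horizontally while the rectangles grow vertically, and nothing is gained.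

The second example says that for vertical steps the atoms should have sum zero along every vertical line. The price is that the remaining part of $f$ is averaged only vertically and is no longer bounded by $C\lambda$. The following case shows how the price is recovered.

\begin{example}\label{ex:column}
Let $d=2$ and $L_j=|P_j|$. Fix dyadic intervals $P\ni0$ and $J=\{0,\dots,2^s-1\}$, let $J_c=J+c2^s$, and put a unit mass at the point $(0,c2^s)$ of each box $Q_c=P\times J_c$, $0\le c<M$. So $f=\sum_c\delta_{(0,c2^s)}$, $\|f\|_1=M$, and $f$ has average $\lambda=1/(|P||J|)$ on each box. Let $j_0$ be an index with $L_{j_0}\ge|P|$ and $\ell_{j_0}\ge|J|$. We claim that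
\[
\sum_{j\in\mathcal V,\ j\ge j_0}\|(A_j-A_{j+1})f\|_2^2\le C\lambda\|f\|_1 .
\]
Average each mass over the vertical line in its box: $f=g+b$ with $g=|J|^{-1}1_{\{0\}\times[0,M2^s)}$, $\|g\|_1=M$ and $\|b\|_1\le2M$.

\emph{The part $b$.} The sum of $b(0,\cdot)$ over a whole $J_c$ is zero, and over a part of $J_c$ it lies in $[-1,1]$. An interval cuts at most two of the $J_c$, however many it contains. So $\|A_jb\|_\infty\le2/(L_j\ell_j)\le2\lambda|J|/\ell_j$ for $j\ge j_0$. By \eqref{eq:kernel}, $\|(A_j-A_{j+1})b\|_1\le4\delta_jM$ for $j\in\mathcal V$. Multiplying the $\ell^\infty$ and $\ell^1$ bounds, $\|(A_j-A_{j+1})b\|_2^2\le16\lambda M\delta_j|J|/\ell_j$. The factor $\delta_j$ sums the steps inside a dyadic scale, by \eqref{eq:log}, and the factor $|J|/\ell_j$ sums the scales: the total is at most $32\lambda M\sum_{a\ge s}2^{s-a}=64\lambda M$.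

\emph{The part $g$.} Here $\|g\|_\infty=\lambda|P|$ and $\|g\|_2^2=\lambda|P|M$, so Corollary~\ref{cor:L2} loses the factor $|P|$. But only the steps $j\ge j_0$ are summed, and Lemma~\ref{lem:dom} telescopes to
\[
\sum_{j\in\mathcal V,\ j\ge j_0}\|(A_j-A_{j+1})g\|_2^2\le c_2\langle K_{j_0}g,g\rangle\le c_2\|K_{j_0}g\|_\infty\|g\|_1 .
\]
The horizontal kernel of $K_{j_0}$ is at most $1/L_{j_0}\le1/|P|$ and the vertical one has sum $1$, so $\|K_{j_0}g\|_\infty\le1/(|P||J|)=\lambda$. The function $g$ is not bounded by $\lambda$, but it is after horizontal smoothing at the scale of the boxes, and $K_{j_0}$ performs this smoothing.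
\end{example}

In general the boxes have many shapes, and each becomes admissible at its own index $j_0$. The function $g$ is then replaced by an increasing sequence $G_j$, and the sum no longer telescopes exactly. The defect is controlled by positivity.

\begin{lemma}\label{lem:energy}
Let $0\le G_0\le G_1\le\dots\le G_N$ be finitely supported functions on $\mathbb{Z}^d$ with $K_jG_j\le\gamma$ pointwise for all $j$. Then
\[
\sum_{j\in\mathcal V}\|(A_j-A_{j+1})G_j\|_2^2\le2c_d\,\gamma\,\|G_N\|_1 .
\]
\end{lemma}

\begin{proof}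
By Lemma~\ref{lem:dom} the left side is at most $c_d\sum_{j<N}\langle(K_j-K_{j+1})G_j,G_j\rangle$, the added terms being nonnegative. Let $e_j=\langle K_jG_j,G_j\rangle\ge0$. Since $K_{j+1}$ is self-adjoint with real kernel, $e_{j+1}-\langle K_{j+1}G_j,G_j\rangle=\langle K_{j+1}(G_{j+1}+G_j),G_{j+1}-G_j\rangle$, and so
\[
\sum_{j<N}\langle(K_j-K_{j+1})G_j,G_j\rangle=e_0-e_N+\sum_{j<N}\langle K_{j+1}(G_{j+1}+G_j),\,G_{j+1}-G_j\rangle .
\]
The kernel of $K_{j+1}$ is nonnegative and $G_j\le G_{j+1}$, so $K_{j+1}(G_{j+1}+G_j)\le2K_{j+1}G_{j+1}\le2\gamma$. As $G_{j+1}-G_j\ge0$, the last sum is at most $2\gamma(\|G_N\|_1-\|G_0\|_1)$, and $e_0\le\gamma\|G_0\|_1$.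
\end{proof}

\section{Stopping rectangles}\label{sec:stop}

We begin the proof of Proposition~\ref{prop:main}. Fix $f\ge0$ and $\lambda>0$, and define integers $\alpha_j^k\ge0$ by $2^{\alpha_j^k}\le L_j^k<2^{\alpha_j^k+1}$. Appending one more rectangle, obtained from $E_N$ by enlarging its first side, only increases $Sf$; so we may assume
\begin{equation}\label{eq:top}
\prod_k2^{\alpha_N^k}\ge\|f\|_1/\lambda .
\end{equation}

\subsection*{A chain of grids}
The boxes must be comparable with every $E_j$ in all directions at once, and this is where nestedness enters: the vectors $\alpha_j=(\alpha_j^1,\dots,\alpha_j^d)$ are nondecreasing in each coordinate, starting from $\alpha_0=0$. Let $\tau(j)=\sum_k\alpha_j^k$. Join $\alpha_0,\alpha_1,\dots,\alpha_N$ by a path $\beta_0,\beta_1,\dots,\beta_{\tau(N)}$ in which each move raises one coordinate by $1$; then $\beta_{\tau(j)}=\alpha_j$. Let $\mathcal D_\tau$ be the partition of $\mathbb{Z}^d$ into products of dyadic intervals of lengths $2^{\beta_\tau^1},\dots,2^{\beta_\tau^d}$. Then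 $\mathcal D_0$ consists of points, each member of $\mathcal D_{\tau+1}$ is the union of two members of $\mathcal D_\tau$, and $\mathcal D_{\tau(j)}$ has the shape of $E_j$ up to a factor $2$ in each side. An interval with fewer than $2^{\alpha+1}$ points meets at most three dyadic intervals of length $2^\alpha$, since meeting four means containing two. Hence
\begin{equation}\label{eq:three}
\text{a window $n-E_j$ meets at most $3^d$ members $R$ of $\mathcal D_{\tau(j)}$, and $|R|\le|E_j|$.}
\end{equation}

\subsection*{The stopping rule}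
Let $Q_\tau(y)$ be the member of $\mathcal D_\tau$ containing $y$, and let
\[
m(y)=\max\{\tau:\operatorname{avg}_{Q_\tau(y)}f>\lambda\},
\]
with $m(y)=-1$ if there is no such $\tau$. By \eqref{eq:top} all averages over $\mathcal D_{\tau(N)}$ are at most $\lambda$, so $m<\tau(N)$. If $m(y)\ge0$, we call $Q=Q_{m(y)}(y)$ a \emph{stopping rectangle} of level $m_Q=m(y)$. For $y'\in Q$ and $\tau\ge m_Q$ we have $Q_\tau(y')=Q_\tau(y)$, so $m=m_Q$ on $Q$. Consequently two stopping rectangles through a point $y$ both equal $Q_{m(y)}(y)$: the stopping rectangles are disjoint, with union $\{m\ge0\}$. The member of $\mathcal D_{m_Q+1}$ containing $Q$ has $2|Q|$ points and average at most $\lambda$, so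
\begin{equation}\label{eq:avg}
\lambda|Q|<f(Q)\le2\lambda|Q|,\qquad\sum_Q|Q|\le\|f\|_1/\lambda .
\end{equation}
In particular there are finitely many $Q$. Below, $Q$ always denotes a stopping rectangle.

Because the grids form a chain, for each $Q$ and $j$ there are only two possibilities. Either $m_Q<\tau(j)$, and $Q$ lies inside a member of $\mathcal D_{\tau(j)}$: it is \emph{small at step $j$} in every direction. Or $m_Q\ge\tau(j)$, and the $k$-th side of $Q$ is at least $2^{\alpha_j^k}$ for every $k$: it is \emph{large at step $j$}. Let $f_j$ be what remains of $f$ after the large rectangles are removed,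
\[
f_j=f1_{\{m<\tau(j)\}}=f_0+\sum_{m_Q<\tau(j)}f1_Q\qquad(0\le j\le N).
\]
Here $f_0=f1_{\{m=-1\}}$ vanishes on every $Q$, and $f_0\le\lambda$ because $\mathcal D_0$ consists of points. Moreover $0\le f_0\le f_1\le\dots\le f_N=f$.

\subsection*{Removing the large rectangles}
For $Q$ with sides $s_k$ let $Q^*$ be $Q$ enlarged by $2s_k$ at both ends of the $k$-th side, for every $k$, and let $\Omega=\bigcup_QQ^*$. By \eqref{eq:avg}, $|\Omega|\le5^d\|f\|_1/\lambda$. Suppose $Q$ is large at step $j$. Since $0\in E_j$, every $y\in E_j$ has $|y_k|<L_j^k<2\cdot2^{\alpha_j^k}\le2s_k$, so $A_j(f1_Q)$ is supported in $Q+E_j\subset Q^*$. Thus $A_jf=A_jf_j$ outside $\Omega$ for every $j$, and therefore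
\begin{equation}\label{eq:split}
(A_j-A_{j+1})f=(A_j-A_{j+1})f_j-A_{j+1}(f_{j+1}-f_j)\qquad\text{outside }\Omega .
\end{equation}

The last term collects the rectangles that become small at step $j+1$. Each $Q$ does so only once, so no cancellation is needed. Let $R\in\mathcal D_{\tau(j+1)}$. Each $Q$ with $m_Q<\tau(j+1)$ that meets $R$ lies in $R$ and carries mass at most $2\lambda|Q|$, and on the rest of $R$ we have $f_{j+1}=f_0\le\lambda$. So $f_{j+1}(R)\le2\lambda|R|$, and \eqref{eq:three} gives $0\le A_{j+1}(f_{j+1}-f_j)\le A_{j+1}f_{j+1}\le2\cdot3^d\lambda$. Using $\|u\|_2^2\le\|u\|_\infty\|u\|_1$ and $\|A_{j+1}u\|_1\le\|u\|_1$,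
\begin{equation}\label{eq:new}
\sum_{j<N}\|A_{j+1}(f_{j+1}-f_j)\|_2^2\le2\cdot3^d\lambda\sum_{j<N}\|f_{j+1}-f_j\|_1\le2\cdot3^d\lambda\|f\|_1 .
\end{equation}

\subsection*{What remains}
We shall prove
\begin{equation}\label{eq:goal}
\sum_{j\in\mathcal V}\|(A_j-A_{j+1})f_j\|_2^2\le C\lambda\|f\|_1 .
\end{equation}
The construction so far does not single out any coordinate, so the same bound then holds for each of the $d$ directions, hence for the sum over all $j<N$. With \eqref{eq:split}, \eqref{eq:new} and $|a-b|^2\le2|a|^2+2|b|^2$ this gives $\sum_{n\notin\Omega}Sf(n)^2\le C\lambda\|f\|_1$, and Chebyshev's inequality yields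
\[
|\{Sf>\lambda\}|\le|\Omega|+\lambda^{-2}\sum_{n\notin\Omega}Sf(n)^2\le C\|f\|_1/\lambda ,
\]
which is Proposition~\ref{prop:main}.

To prove \eqref{eq:goal} we split as in Example~\ref{ex:column}; this splitting does depend on the direction. Write $Q=P_Q\times J_Q$ with $J_Q$ vertical, and let
\[
g_Q(n)=1_Q(n)\frac1{|J_Q|}\sum_{z\in J_Q}f(n',z),\qquad b_Q=f1_Q-g_Q .
\]
Then $g_Q\ge0$, $\|g_Q\|_1=f(Q)$, $\|b_Q\|_1\le2f(Q)$, and $\sum_{z\in J_Q}b_Q(n',z)=0$ for every $n'$. We have $f_j=G_j+B_j$ with
\[
G_j=f_0+\sum_{m_Q<\tau(j)}g_Q,\qquad B_j=\sum_{m_Q<\tau(j)}b_Q ,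
\]
and it suffices to prove \eqref{eq:goal} with $B_j$ and with $G_j$ in place of $f_j$.

\section{The part with vertical cancellation}\label{sec:bad}

The gain in Example~\ref{ex:column} was the ratio of the height of the boxes to $\ell_j$, so we sort the rectangles by height. For $s\ge0$ let $B_{j,s}$ be the sum of the $b_Q$ with $m_Q<\tau(j)$ and $|J_Q|=2^s$, and let $\Phi_s=\sum_{|J_Q|=2^s}f(Q)$. Then $\|B_{j,s}\|_1\le2\Phi_s$ and $\sum_s\Phi_s\le\|f\|_1$. If $j\in\mathcal V_a$, then $\alpha_j^d=a$, a rectangle that is small at step $j$ has height at most $2^a$, and $B_j=\sum_{s\le a}B_{j,s}$.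

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\filldraw[fill=gray!40] (2,6) rectangle (4,8);
\filldraw[fill=gray!40] (6,6) rectangle (7,8);
\filldraw[fill=gray!40] (4,0) rectangle (8,2);
\filldraw[fill=gray!40] (0,0) rectangle (2,2);
\draw (0,4) rectangle (2,6);
\draw (4,2) rectangle (6,4);
\draw (8,4) rectangle (12,6);
\draw[very thick] (1,1) rectangle (10,7);
\draw[<->] (13,4) -- (13,6) node[midway,right] {$2^s$};
\end{tikzpicture}
\caption{A window (thick) and stopping rectangles $Q$ of common height $2^s$. Each $b_Q$ has sum zero along every vertical line, so its sum over the window vanishes if $Q$ is inside the window or is cut only by a lateral side. Only the shaded rectangles, cut by the top or the bottom, contribute; they lie in two horizontal strips of height $2^s$.}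
\label{fig:window}
\end{figure}

\begin{lemma}\label{lem:sup}
If $j\in\mathcal V_a$ and $s\le a$, then $\|(A_j-A_{j+1})B_{j,s}\|_\infty\le16\cdot3^{d-1}\,2^{s-a}\lambda$.
\end{lemma}

\begin{proof}
Let $l\in\{j,j+1\}$ and fix $n$. Since $P_l=P_j$, the window of $A_l$ at $n$ is $(n'-P_j)\times W$ with $W=n_d-I_l$ and $|W|\ge2^a$. For each $u'$, the sum $\sum_{z\in W}b_Q(u',z)$ vanishes if $J_Q$ is disjoint from $W$ or contained in $W$. Otherwise the interval $J_Q$ has points inside and outside the interval $W$, so it contains an endpoint of $W$ and is one of at most two fixed dyadic intervals $J$ of length $2^s$; see Figure~\ref{fig:window}. A contributing $Q$ is small at step $j$, so $P_Q$ lies in a horizontal dyadic rectangle $P$ with sides $2^{\alpha_j^1},\dots,2^{\alpha_j^{d-1}}$, and $P$ meets $n'-P_j$. As in \eqref{eq:three} there are at most $3^{d-1}$ such $P$, and $|P|\le|P_j|$. For fixed $P$ and $J$, the $Q$ with $P_Q\subset P$ and $J_Q=J$ are disjoint subsets of $P\times J$, so \eqref{eq:avg} gives $\sum\|b_Q\|_1\le4\lambda\sum|Q|\le4\lambda|P|2^s$.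 Therefore
\[
|A_lB_{j,s}(n)|\le\frac{2\cdot3^{d-1}\cdot4\lambda|P|2^s}{|P_j|\,2^a}\le8\cdot3^{d-1}2^{s-a}\lambda .
\]
Add the bounds for $l=j$ and $l=j+1$.
\end{proof}

By \eqref{eq:kernel}, $\|(A_j-A_{j+1})B_{j,s}\|_1\le2\delta_j\|B_{j,s}\|_1\le4\delta_j\Phi_s$ for $j\in\mathcal V$. Multiplying by the bound of Lemma~\ref{lem:sup} and summing with \eqref{eq:log},
\[
\sum_{j\in\mathcal V_a}\|(A_j-A_{j+1})B_{j,s}\|_2^2\le128\cdot3^{d-1}\,2^{s-a}\lambda\,\Phi_s\qquad(s\le a).
\]
To reassemble the heights we give up half of the geometric gain. Since $\sum_{t\ge0}2^{-t/2}<4$, the triangle and Cauchy--Schwarz inequalities give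
\[
\Big\|\sum_{s\le a}u_s\Big\|_2^2\le\Big(\sum_{s\le a}2^{-(a-s)/4}\cdot2^{(a-s)/4}\|u_s\|_2\Big)^2\le4\sum_{s\le a}2^{(a-s)/2}\|u_s\|_2^2 .
\]
Applying this with $u_s=(A_j-A_{j+1})B_{j,s}$ and summing over $j\in\mathcal V_a$ and over $a$,
\begin{equation}\label{eq:bad}
\sum_{j\in\mathcal V}\|(A_j-A_{j+1})B_j\|_2^2\le512\cdot3^{d-1}\lambda\sum_s\Phi_s\sum_{a\ge s}2^{-(a-s)/2}\le C\lambda\|f\|_1 .
\end{equation}

\section{The increasing part}\label{sec:good}

The functions $G_j$ are finitely supported, $0\le G_0\le\dots\le G_N$ because $\tau(j)$ is nondecreasing and $g_Q\ge0$, and $\|G_N\|_1=\|f_N\|_1=\|f\|_1$. To apply Lemma~\ref{lem:energy} we need the pointwise bound on $K_jG_j$. The vertical averaging in $g_Q$ spreads the mass of $Q$ evenly over its rows, so that a single row already sees the bound \eqref{eq:avg}.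

\begin{lemma}\label{lem:claim}
$K_jG_j\le2\cdot4^{d-1}\lambda$ pointwise, for $0\le j\le N$.
\end{lemma}

\begin{proof}
Fix a height $z$ and a horizontal dyadic rectangle $P$ with sides $2^{\alpha_j^k}$, $k<d$. If $m_Q<\tau(j)$ and $Q$ meets $P\times\{z\}$, then $z\in J_Q$ and, $Q$ being small at step $j$, $P_Q\subset P$. The sets $P_Q\times\{z\}$ are disjoint because the $Q$ are, and by \eqref{eq:avg}
\[
\sum_{u'\in P_Q}g_Q(u',z)=\frac{f(Q)}{|J_Q|}\le2\lambda|P_Q| .
\]
At the remaining points of $P\times\{z\}$ we have $G_j=f_0\le\lambda$, while $f_0=0$ on the $Q$. Hence $\sum_{u'\in P}G_j(u',z)\le2\lambda|P|$. Let $\kappa(n')=\prod_{k<d}\kappa_{L_j^k}(n_k)$. Then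
\[
\sum_{u'}\kappa(n'-u')G_j(u',z)\le2\lambda\sum_P|P|\max_{u'\in P}\kappa(n'-u')\le2\lambda\,4^{d-1},
\]
since the sum over $P$ factors into $d-1$ sums to which Lemma~\ref{lem:kernels}(iii) applies, as $2^{\alpha_j^k}\le L_j^k$. This holds for every $z$, and the vertical kernel $\nu_{\ell_j}$ is nonnegative with sum $1$, so it preserves the bound.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:weak}]
Lemmas~\ref{lem:energy} and~\ref{lem:claim} give $\sum_{j\in\mathcal V}\|(A_j-A_{j+1})G_j\|_2^2\le4^dc_d\lambda\|f\|_1$. Together with \eqref{eq:bad} and $f_j=G_j+B_j$ this proves \eqref{eq:goal}, hence Proposition~\ref{prop:main}, hence, by Section~\ref{sec:red}, Theorem~\ref{thm:weak}.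
\end{proof}

\section{Bounds on $L^p$}\label{sec:Lp}

We prove Theorem~\ref{thm:comp}(a). By Section~\ref{sec:red} it suffices to show $\|Sf\|_p\le C_p\|f\|_p$ for finitely supported $f$ on $\mathbb{Z}^d$ and $E_0,\dots,E_N$ as in Proposition~\ref{prop:main}. We use two standard facts.

\emph{The Marcinkiewicz interpolation theorem.} Let $1\le p_0<p_1\le\infty$, and let $U$ map finitely supported functions to nonnegative functions, with $U(f+g)\le Uf+Ug$ and $U(cf)=|c|Uf$. If $|\{Uf>t\}|\le(C_0\|f\|_{p_0}/t)^{p_0}$ for all $t>0$ and $\|Uf\|_{p_1}\le C_1\|f\|_{p_1}$, then $\|Uf\|_p\le C\|f\|_p$ for $p_0<p<p_1$, with $C$ depending only on $p,p_0,p_1,C_0,C_1$.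

\emph{The maximal theorem.} On $\mathbb{Z}$, the operator $h\mapsto\sup_{I\ni n}\operatorname{avg}_I|h|$, the supremum taken over all intervals containing $n$, is bounded on $\ell^r$ for $1<r\le\infty$. It dominates the dyadic maximal function $h^*$, in which only dyadic $I$ are allowed.

The case $p=2$ is Corollary~\ref{cor:L2}, and $1<p<2$ follows by interpolating it with Proposition~\ref{prop:main} (extended to complex $f$ as in Section~\ref{sec:red}). For $p>2$ we first treat $d=1$, interpolating between $\ell^2$ and a mean oscillation bound for bounded functions. For $h$ on $\mathbb{Z}$ let $h^\#(n)=\sup_{I\ni n}\operatorname{avg}_I|h-\operatorname{avg}_Ih|$ over dyadic $I$. We need the dyadic Fefferman--Stein inequality \cite[Ch.~IV]{Stein}, whose proof on $\mathbb{Z}$ is short.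

\begin{lemma}\label{lem:FS}
For $1<p<\infty$ and finitely supported $h\ge0$ on $\mathbb{Z}$, $\|h\|_p\le C_p\|h^\#\|_p$.
\end{lemma}

\begin{proof}
For finitely supported $u$ and $t>0$, the set $\{u^*>t\}$ is the disjoint union of the maximal dyadic intervals with $\operatorname{avg}|u|>t$; in particular $|\{u^*>t\}|\le\|u\|_1/t$. Let $I$ be such a maximal interval for $h$, let $\tilde I$ be the dyadic interval of length $2|I|$ containing it, and let $c=\operatorname{avg}_{\tilde I}h\le t$. If $n\in I$ and $h^*(n)>2t$, there is a dyadic $J\ni n$ with $\operatorname{avg}_Jh>2t$; by maximality $J\subset I$, and $\operatorname{avg}_J|h-c|>t$. So $n\in\{((h-c)1_I)^*>t\}$, a set with at most $t^{-1}|\tilde I|\operatorname{avg}_{\tilde I}|h-c|\le2t^{-1}|I|\,h^\#(n_0)$ points, for any $n_0\in I$. Given $\eta>0$, either $h^\#>\eta t$ on all of $I$ or this number is at most $2\eta|I|$. Summing over $I$,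
\[
|\{h^*>2t\}|\le2\eta|\{h^*>t\}|+|\{h^\#>\eta t\}| .
\]
Integrating against $pt^{p-1}\,dt$ gives $2^{-p}\|h^*\|_p^p\le2\eta\|h^*\|_p^p+\eta^{-p}\|h^\#\|_p^p$. Here $\|h^*\|_p<\infty$ by the maximal theorem, so with $\eta=2^{-p-2}$ the first term on the right can be absorbed. Finally $h\le h^*$, since points are dyadic intervals.
\end{proof}

\subsection*{The case $d=1$, $2<p<\infty$}
Let $W_j=V_j-V_{j+1}$ and $Uf=(W_jf)_{j<N}$, a linear operator with values in $\mathbb{C}^N$ with the Euclidean norm $|\cdot|$, so that $Sf=|Uf|$. Put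
\[
U^\#f(n)=\sup_{I\ni n}\operatorname{avg}_I|Uf-\operatorname{avg}_IUf|\qquad(I\text{ dyadic}).
\]
We work with $U^\#f$ because, unlike $(Sf)^\#$, it is sublinear in $f$. For a scalar or vector-valued $h$ and any constant $c$,
\begin{equation}\label{eq:const}
\operatorname{avg}_I|h-\operatorname{avg}_Ih|\le\operatorname{avg}_I|h-c|+|c-\operatorname{avg}_Ih|\le2\operatorname{avg}_I|h-c| .
\end{equation}
With $h=Sf$ and $c=|\operatorname{avg}_IUf|$ this gives $(Sf)^\#\le2U^\#f$, since $\big||a|-|b|\big|\le|a-b|$. With $h=Uf$ and $c=0$ it gives $U^\#f\le2(Sf)^*$, so $U^\#$ is bounded on $\ell^2$ by Corollary~\ref{cor:L2} and the maximal theorem.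

We show that $\|U^\#f\|_\infty\le C\|f\|_\infty$. Let $I$ be dyadic with $|I|=2^b$, fix $n_0\in I$, and let $c\in\mathbb{C}^N$ have coordinates $c_j=W_jf(n_0)$ if $\ell_j>2^{b+1}$ and $c_j=0$ otherwise: long averages are nearly constant on $I$, and $c$ removes them. Let $n\in I$. We bound $|Uf(n)-c|$ by splitting the coordinates into three groups.
\begin{itemize}
\item \emph{$\ell_{j+1}\le2^{b+1}$.} As $0\in I_j\subset I_{j+1}$, both windows at $n$ lie in $5I$, the interval $I$ enlarged by $2|I|$ at each end. These coordinates contribute at most $S(f1_{5I})(n)$.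
\item \emph{$\ell_j\le2^{b+1}<\ell_{j+1}$.} There is at most one such $j$, and $|W_jf(n)|\le2\|f\|_\infty$.
\item \emph{$\ell_j>2^{b+1}$.} Let $h=n-n_0$, so $|h|\le2^b$. The kernel of $W_j$ and its translate by $h$ differ in $\ell^1$ by at most $4\delta_j$, by \eqref{eq:kernel}, and also by at most $2|h|/\ell_j+2|h|/\ell_{j+1}\le4|h|/\ell_j$, because an interval and its translate by $h$ differ in at most $2|h|$ points. The product of the two bounds gives $|W_jf(n)-W_jf(n_0)|^2\le16\delta_j2^b\ell_j^{-1}\|f\|_\infty^2$, and by \eqref{eq:log} the sum over these $j$ is at most $32\sum_{a>b}2^{b-a}\|f\|_\infty^2=32\|f\|_\infty^2$.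
\end{itemize}
By the Cauchy--Schwarz inequality and Corollary~\ref{cor:L2}, $\operatorname{avg}_IS(f1_{5I})\le|I|^{-1/2}C\|f1_{5I}\|_2\le\sqrt5\,C\|f\|_\infty$. Hence $\operatorname{avg}_I|Uf-c|\le C\|f\|_\infty$, and \eqref{eq:const} gives the claim.

By interpolation $\|U^\#f\|_p\le C_p\|f\|_p$ for $2<p<\infty$. The function $Sf$ is finitely supported, so Lemma~\ref{lem:FS} gives $\|Sf\|_p\le C_p\|(Sf)^\#\|_p\le C_p\|f\|_p$.

\subsection*{General $d$, $2<p<\infty$}
Away from $p=1$ the horizontal averages can be absorbed by a maximal function. It suffices to treat the vertical steps and add the $d$ directions. Let $r=(p/2)'$ be the exponent conjugate to $p/2$, so $1<r<\infty$, and let $0\le w\in\ell^r(\mathbb{Z}^d)$. By Jensen's inequality $|H_ju|^2\le H_j|u|^2$. The adjoint $H_j^*w(n)$ is the average of $w(\cdot,n_d)$ over $n'+P_j$, a product of intervals containing the respective coordinates of $n'$. Averaging one variable at a time gives $H_j^*w\le\mathcal Mw$, where $\mathcal M$ is the composition of the one-dimensional maximal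 operators in the first $d-1$ variables; each is bounded on $\ell^r(\mathbb{Z}^d)$, by the maximal theorem on lines. With $W_j=V_j-V_{j+1}$ acting vertically, H\"older's inequality yields
\[
\sum_n\sum_{j\in\mathcal V}|H_jW_jf|^2w\le\sum_n\sum_{j\in\mathcal V}|W_jf|^2\,\mathcal Mw\le\Big\|\Big(\sum_{j\in\mathcal V}|W_jf|^2\Big)^{1/2}\Big\|_p^2\,\|\mathcal Mw\|_r .
\]
On each vertical line, $\big(\sum_{j\in\mathcal V}|W_jf|^2\big)^{1/2}$ is the one-dimensional square function for $I_0\subset\dots\subset I_N$, because $W_j=0$ for $j\notin\mathcal V$. By the case $d=1$, summed over the lines, the right side is at most $C_p\|f\|_p^2\|w\|_r$. Taking the supremum over $\|w\|_r\le1$ gives $\big\|\big(\sum_{j\in\mathcal V}|(A_j-A_{j+1})f|^2\big)^{1/2}\big\|_p\le C_p\|f\|_p$. This completes the proof of Theorem~\ref{thm:comp}(a).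

\section{The exponent 2}\label{sec:sharp}

To prove Theorem~\ref{thm:comp}(b) we make the projection model almost exact. If the cubes grow very fast, each step $M_{j-1}-M_j$ nearly isolates one eigenfunction of the action; eigenfunctions of modulus $1$ then make the size of each step nearly constant on $X$, equal to a prescribed square-summable coefficient.

Let $X=\mathbb{Z}_2$ be the group of $2$-adic integers, that is, of sequences $x=(x^{(\nu)})_{\nu\ge1}$ with $x^{(\nu)}\in\mathbb{Z}/2^\nu\mathbb{Z}$ and $x^{(\nu+1)}\equiv x^{(\nu)}\pmod{2^\nu}$, and let $\mu$ be its Haar probability measure, under which $x^{(\nu)}$ is uniformly distributed. The integers embed in $X$, and $T_yx=x+y_1$ defines a measure-preserving $\mathbb{Z}^d$-action. The space is non-atomic: the $2^\nu$ sets on which $x^{(\nu)}$ is constant partition $X$ and have measure $2^{-\nu}$, so they split any $A$ with $\mu(A)>2^{-\nu}$ into pieces of smaller measure. For $j,m\ge1$ let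
\[
E_j=\{0,\dots,2^{j^2}-1\}^d,\qquad\chi_m(x)=\exp\big(2\pi i\,x^{(m^2)}/2^{m^2}\big),\qquad c_m=\frac1{\sqrt m\,\log(m+1)} .
\]
The $\chi_m$ are orthonormal: for $m>m'$, $\chi_m\overline{\chi_{m'}}=\exp(2\pi i\,a\,x^{(m^2)}/2^{m^2})$ with $a=1-2^{m^2-m'^2}$ odd, and this has mean zero. Since $\sum_mc_m^2<\infty$, we may define $\phi=\sum_mc_m\chi_m\in L^2(\mu)$.

We have $T_y\chi_m=e^{-2\pi iy_1/2^{m^2}}\chi_m$, so
\[
M_j\chi_m=\omega_{j,m}\chi_m,\qquad\omega_{j,m}=2^{-j^2}\sum_{0\le u<2^{j^2}}e^{-2\pi iu/2^{m^2}} .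
\]
For $m\le j$ the sum runs over full periods, so $\omega_{j,m}=0$. For $m>j$ each term is within $2\pi2^{j^2-m^2}$ of $1$ and $m^2-j^2=(m-j)(m+j)\ge m+j$, so $|1-\omega_{j,m}|\le2\pi2^{-(j+m)}$. The $M_j$ are bounded on $L^2$, so for $j\ge2$, almost everywhere,
\[
(M_{j-1}-M_j)\phi=c_j\,\omega_{j-1,j}\,\chi_j+\sum_{m>j}c_m(\omega_{j-1,m}-\omega_{j,m})\chi_m .
\]
For $m>j$ we have $|\omega_{j-1,m}-\omega_{j,m}|\le2\pi(2^{-(j-1+m)}+2^{-(j+m)})=6\pi2^{-(j+m)}$ and $c_m\le2$, so the last series converges uniformly and is bounded by $12\pi2^{-j}$. Since $|\omega_{j-1,j}|\to1$ and $2^{-j}/c_j\to0$, there is $j_1$ such that, outside one null set,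
\[
c_j/2\le|(M_{j-1}-M_j)\phi|\le2c_j\qquad(j\ge j_1).
\]
For $0<q<2$ the series $\sum_jc_j^q=\sum_jj^{-q/2}\log^{-q}(j+1)$ diverges because $q/2<1$; for $q\le0$ the terms $|(M_{j-1}-M_j)\phi|^q$ do not tend to $0$. This proves Theorem~\ref{thm:comp}(b).

\begin{thebibliography}{9}

\bibitem{Krause}
Ben Krause, \emph{On Higher-Dimensional Oscillation in Ergodic Theory}, arXiv:1309.2336 (2013).

\bibitem{Stein}
Stein, \emph{Harmonic Analysis}, 1993.

\end{thebibliography}
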